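\title{Global generation of multiples of a Weil divisor:\\ a counterexample in dimension three}

\begin{abstract}
The global generation conjecture asserts that for a Weil divisor $D$ on a complex normal projective variety $X$ there is an ample Cartier divisor $H$ such that all the reflexive sheaves $\mathcal O_X(m(D+H))$, $m\ge 1$, are globally generated. We show that it fails on the threefold $E\times S$, where $S$ is the cone over a smooth plane cubic $E$, and hence in every dimension $\ge 3$: the twist needed to generate $\mathcal O_X(mD)$ along the singular curve grows like $m^2/3$. The conjecture holds whenever the algebra $\bigoplus_m\mathcal O_X(mD)$ is finitely generated outside a finite set of points, in particular in dimension $\le 2$.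
\end{abstract}

\section{The conjecture and the results}\label{sec:intro}

All varieties are over $\mathbb C$. Let $X$ be a normal projective variety and $D$ a Weil divisor on $X$. The sections of the sheaf $\mathcal O_X(D)$ over an open set $V$ are $0$ and the rational functions $\varphi$ with $(\operatorname{div}\varphi+D)|_V\ge 0$. It is a coherent reflexive sheaf of rank one, invertible exactly when $D$ is Cartier. A coherent sheaf is \emph{globally generated} if its global sections generate each of its stalks. The following conjecture is posed in \cite{Graf}.

\medskip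
\noindent\textbf{Global generation conjecture.} \emph{Let $X$ be a normal projective variety and $D$ a Weil divisor on $X$. Then there is an ample Cartier divisor $H$ on $X$ such that $\mathcal O_X(m(D+H))$ is globally generated for every $m\ge 1$.}
\medskip

The conjecture is a statement about a rate of growth. Fix a very ample divisor $A$. By Serre's theorem, for each $m$ there is an integer $e_m$ such that $\mathcal O_X(mD+eA)$ is globally generated for all $e\ge e_m$. The conjecture says that one can take $e_m\le cm$ for a constant $c$. Indeed, such a bound allows $H=cA$ with $c\ge1$; conversely, if $H$ works and $\mathcal O_X(cA-H)$ is globally generated, then so is $\mathcal O_X(mD+mcA)=\mathcal O_X(m(D+H))\otimes\mathcal O_X(cA-H)^{\otimes m}$.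

If $D$ is Cartier, a linear bound is immediate, because $\mathcal O_X(m(D+H))=\mathcal O_X(D+H)^{\otimes m}$. For a Weil divisor the multiplication map $\mathcal O_X(D)^{\otimes m}\to\mathcal O_X(mD)$ need not be surjective. On the cone $xy=z^2$ let $\ell=\{x=z=0\}$ and $D=-\ell$. Then $\mathcal O(D)$ is the ideal $(x,z)$ and $\mathcal O(2D)=(x)$ because $\operatorname{div}x=2\ell$, while $(x,z)^2=x\cdot(x,y,z)$: a new generator appears in degree $2$. The object that records these generators is the sheaf of graded algebras
\[
\mathcal R(D)=\bigoplus_{m\ge0}\mathcal O_X(mD).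
\]
Suppose that $\mathcal R(D)$ is generated in degrees $\le d$, and choose $c\ge1$ with $\mathcal O_X(iD+icA)$ globally generated for $1\le i\le d$. Then each $\mathcal O_X(mD+mcA)$ is a quotient of a direct sum of tensor products of these $d$ sheaves, and the conjecture holds for $D$. So the conjecture has content only when $\mathcal R(D)$ needs new generators in infinitely many degrees. This happens already on surfaces, and yet on surfaces the conjecture is true; in Example~\ref{ex:cone} there are new generators in every degree and the twist $e_m$ is even bounded. One is led to guess that the new generators, being a local phenomenon at the singular points, cost little global positivity. That guess is right when they sit at finitely many points. It is wrong when they sit along a curve, where they can form a vector bundle whose degree decreases quadratically in $m$.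

\subsection*{The example}
Let $E\subset\mathbb P^2$ be a smooth cubic curve, $o\in E$ a point, and $S\subset\mathbb P^3$ the projective cone over $E$ with vertex $v$. For $y\in E$ let $\ell_y\subset S$ be the line joining $v$ to $y$. Put
\begin{equation}\label{eq:example}
X=E\times S,\qquad C=E\times\{v\},\qquad D=\bigcup_{x\in E}\{x\}\times\ell_x\;-\;E\times\ell_o .
\end{equation}
Then $X$ is a normal projective threefold with singular locus $C\cong E$, and $D$ is a difference of two prime divisors. For a Cartier divisor $G$ on $X$, $\deg(G|_C)$ is the degree of the line bundle $\mathcal O_X(G)|_C$.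

\begin{theorem}\label{thm:counter}
Let $X,C,D$ be as in \eqref{eq:example}, let $G$ be any Cartier divisor on $X$ and $m\ge1$. If $\mathcal O_X(mD+G)$ is globally generated, then
\[
3\deg(G|_C)\ge m(m-3).
\]
Consequently, for every Cartier divisor $H$ on $X$, ample or not, $\mathcal O_X(m(D+H))$ is not globally generated for any $m\ge1$ with $m>3\deg(H|_C)+3$. The global generation conjecture is false, and it fails in every dimension $\ge3$.
\end{theorem}

The bound is nearly sharp.

\begin{theorem}\label{thm:growth}
Let $X,C,D$ be as in \eqref{eq:example}, let $T\subset X$ be the pullback of a hyperplane section of $S$ not passing through $v$, and let $G_{a,b}=a(\{o\}\times S)+bT$ with integers $a$ and $b\ge2$. For $m\ge1$, the sheaf $\mathcal O_X(mD+G_{a,b})$ is globally generated if $a>\frac{m^2}{3}-m+1$, and it is not globally generated if $a<\frac{m^2}{3}-m$.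
\end{theorem}

Thus the necessary twist along $C$ is $m^2/3+O(m)$, quadratic in $m$.

\subsection*{The positive result}
Klt and log canonical pairs are recalled in Section~\ref{sec:positive}; the boundary $B$ of a pair $(X,B)$ is an effective $\mathbb Q$-divisor.

\begin{theorem}\label{thm:positive}
Let $X$ be a normal projective variety of any dimension and $D$ a Weil divisor on $X$. Suppose that there is a finite set $Z\subset X$ such that $\mathcal R(D)$ is finitely generated over $X\setminus Z$. Then there is an ample Cartier divisor $H$ with $\mathcal O_X(m(D+H))$ globally generated for all $m\ge1$. In particular the conjecture holds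
\begin{itemize}
\item[(i)] if $\dim X\le2$;
\item[(ii)] if $D$ is $\mathbb Q$-Cartier outside a finite set, for example if $X$ has isolated singularities;
\item[(iii)] if $X$ is of klt type outside a finite set, that is, $(X,B)$ is klt there for some $\mathbb Q$-divisor $B$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:sharp}
\begin{itemize}
\item[(a)] The conjecture holds for all $X$ of dimension $n$ if and only if $n\le2$.
\item[(b)] In Theorem~\ref{thm:positive}, ``finite set'' cannot be replaced by ``closed set of dimension $1$''.
\item[(c)] The threefold $X$ of \eqref{eq:example} is Gorenstein and log canonical, so in {\rm(iii)} ``klt'' cannot be weakened to ``log canonical''.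
\end{itemize}
\end{corollary}

\section{Standard facts}\label{sec:facts}

Let $X$ be a normal variety and $D$ a Weil divisor on it.
\begin{itemize}
\item[(D1)] If $j\colon U\hookrightarrow X$ is an open subset whose complement has codimension $\ge2$, then $\mathcal O_X(D)=j_*\mathcal O_U(D|_U)$, because the condition $\operatorname{div}\varphi+D\ge0$ is tested along prime divisors, and all of them meet $U$.
\item[(D2)] If $G$ is Cartier, then $\mathcal O_X(D+G)=\mathcal O_X(D)\otimes\mathcal O_X(G)$, as one sees by multiplying with a local equation of $G$.
\item[(G)] Quotients, direct sums, tensor products and pullbacks of globally generated sheaves are globally generated. By Nakayama's lemma, a map of coherent sheaves is surjective if it is surjective on the fibers $\mathcal F\otimes\mathbb C(x)$ at all points $x$. A globally generated vector bundle $W$ of rank $r$ on a smooth projective curve has degree $\ge0$: a surjection $\mathcal O^{\oplus n}\to W$ induces a surjection $\bigwedge^r\mathcal O^{\oplus n}\to\det W$, so $\det W$ has a nonzero section.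
\item[(BC)] (Cohomology and base change.) Let $p\colon Y\to B$ be a smooth projective morphism from a smooth surface onto a smooth curve, with fibers $Y_x$, and let $N$ be a line bundle on $Y$. Then $p_*N$ is torsion-free of rank $h^0(Y_x,N|_{Y_x})$ for general $x$. If $H^1(Y_x,N|_{Y_x})=0$ for all $x$, then $R^1p_*N=0$, the sheaf $p_*N$ is a vector bundle with fiber $H^0(Y_x,N|_{Y_x})$ at every $x$, and $H^i(B,p_*N)=H^i(Y,N)$ for all $i$ by the Leray spectral sequence.
\item[(CM)] (Castelnuovo--Mumford regularity.) Let $Y$ be projective with a very ample line bundle $\mathcal O(1)$. A coherent sheaf $\mathcal F$ is \emph{$0$-regular} if $H^i(Y,\mathcal F(-i))=0$ for all $i\ge1$. Mumford's theorem says that then $\mathcal F(e)$ is $0$-regular for all $e\ge0$, $\mathcal F$ is globally generated, and $H^0(\mathcal F)\otimes H^0(\mathcal O(1))\to H^0(\mathcal F(1))$ is surjective. In particular, for all $e\ge0$ the sheaf $\mathcal F(e)$ is globally generated and $H^1(\mathcal F(e))=0$.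
\end{itemize}

On the curve $E$ of genus one the canonical bundle is trivial. So a line bundle of degree $\delta>0$ has $h^0=\delta$ and $h^1=0$, and is globally generated if $\delta\ge2$; a line bundle of degree $\le0$ has no nonzero section unless it is trivial. The bijection $x\mapsto\mathcal O_E(x-o)$ from $E$ to $\operatorname{Pic}^0E$ makes $E$ a group with origin $o$. Multiplication by $m\ge1$ is a morphism $[m]\colon E\to E$ of degree $m^2$, and $\mathcal O_E(m(x-o))\cong\mathcal O_E([m]x-o)$ is trivial for only finitely many $x$.

\section{One cone, and the source of quadratic growth}\label{sec:idea}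

\subsection*{Functions on the punctured cone}
Let $\Phi(x_0,x_1,x_2)=0$ be the equation of $E$. In coordinates $x_0,x_1,x_2,t$ on $\mathbb P^3$ the cone $S$ has the same equation and $v=[0:0:0:1]$. Since $E$ is smooth, the partial derivatives of $\Phi$ vanish simultaneously only at $v$; a hypersurface with a singular locus of codimension $2$ is normal by Serre's criterion. A plane that misses $v$ has an equation $t=\lambda(x_0,x_1,x_2)$ with $\lambda$ linear, and the substitution $t\mapsto t-\lambda$ changes neither $S$ nor $v$. So we may assume that the hyperplane section in Theorem~\ref{thm:growth} is $T_S=\{t=0\}$.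

Let $R=\mathbb C[x_0,x_1,x_2]/(\Phi)$, with maximal ideal $R_+=\bigoplus_{k\ge1}R_k$. Then $R_k=H^0(E,\mathcal O_E(k))$, because $H^1(\mathbb P^2,\mathcal O(k-3))=0$. The affine cone is $S_0=S\setminus T_S=\operatorname{Spec}R$. Let $\pi\colon S\setminus\{v\}\to E$ be the projection from $v$; it is smooth with fibers $\ell_y\setminus\{v\}$, and $\pi^*\mathcal O_E(1)=\mathcal O_S(1)|_{S\setminus\{v\}}$. In particular $t$ is a section of $\pi^*\mathcal O_E(1)$ with divisor $T_S$. In $S_0\setminus\{v\}$, the preimage of the open set $E_i=\{x_i\ne0\}\subset E$ is $\operatorname{Spec}R[x_i^{-1}]$, and the degree $k$ part of $R[x_i^{-1}]$ is $H^0(E_i,\mathcal O_E(k))$. Hence $\pi$ is affine on $S_0\setminus\{v\}$, and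
\begin{equation}\label{eq:Gm}
\pi_*\mathcal O_{S_0\setminus\{v\}}=\bigoplus_{k\in\mathbb Z}\mathcal O_E(k),
\end{equation}
where a local section $\sigma$ of $\mathcal O_E(k)$ corresponds to the function $\pi^*\sigma/t^k$.

\begin{lemma}\label{lem:fiber}
Let $P$ be a line bundle of degree $0$ on $E$ and $P(k)=P\otimes\mathcal O_E(k)$.
\begin{itemize}
\item[(a)] $H^0(P(k))=0$ for $k<0$, and also for $k=0$ unless $P$ is trivial.
\item[(b)] For $k\ge1$, $h^0(P(k))=3k$, $h^1(P(k))=0$, and $P(k)$ is globally generated.
\item[(c)] For $k\ge2$ the multiplication $H^0(P(k))\otimes R_1\to H^0(P(k+1))$ is surjective.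
\end{itemize}
\end{lemma}

\begin{proof}
Parts (a) and (b) hold because $\deg P(k)=3k$. For $k\ge2$ we have $H^1(P(k-1))=0$ by (b), so $P(k)$ is $0$-regular on the curve $E$, and (c) follows from (CM).
\end{proof}

\begin{example}[a single cone]\label{ex:cone}
Choose $x\in E$ of infinite order, and let $P=\mathcal O_E(x-o)$ and $D_x=\ell_x-\ell_o$ on $S$. On $S\setminus\{v\}$ we have $\mathcal O(mD_x)=\pi^*P^m$. By (D1), \eqref{eq:Gm}, the projection formula and Lemma~\ref{lem:fiber}(a), for $m\ge1$
\[
\Gamma(S_0,\mathcal O_S(mD_x))=\bigoplus_{k\ge1}H^0(E,P^m(k)).
\]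
The sum starts at $k=1$ because $P^m$ is nontrivial. This has two consequences.

First, $\mathcal R(D_x)$ is not finitely generated. A product of sections of $\mathcal O(m_1D_x)$ and $\mathcal O(m_2D_x)$ with $m_1,m_2\ge1$ lies in degrees $k\ge2$. So for every $m$ the three-dimensional space $H^0(P^m(1))$ consists of new generators.

Second, $\mathcal O_S(mD_x+2T_S)$ is globally generated for all $m\ge1$. On $S\setminus\{v\}$ this sheaf is $\pi^*(P^m(2))$. For $k=1,2$ and $s\in H^0(P^m(k))$, the product $t^{2-k}\pi^*s$ is a section of it over $S\setminus\{v\}$, hence over $S$ by (D1). The sections with $k=2$ generate on $S\setminus\{v\}$ by Lemma~\ref{lem:fiber}(b). On $S_0$, dividing by $t^2$ turns $t^{2-k}\pi^*s$ into $\pi^*s/t^k$, the element $s$ of degree $k$ of the module above, and degrees $1$ and $2$ generate that module over $R$ by Lemma~\ref{lem:fiber}(c).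
\end{example}

On one cone the new generators form a vector space at $v$, and a vector space carries no obstruction to global generation. In \eqref{eq:example} the point $x$ moves: $D$ cuts out $D_x$ on $\{x\}\times S$. The spaces $H^0(\mathcal O_E(m(x-o))(1))$ then become the fibers of a vector bundle on $C$, and a vector bundle has a degree.

\subsection*{The surface $E\times E$}
Let $p,q\colon E\times E\to E$ be the two projections, $\Delta$ the diagonal, $\Sigma=q^*o=E\times\{o\}$, and $F$ a fiber of $p$. Each of $F,\Sigma,\Delta$ is a fiber of a morphism to $E$, namely of $p$, $q$ and $(x,y)\mapsto x-y$, and any two of them meet transversally in one point. Hence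
\begin{equation}\label{eq:intersect}
\Delta^2=\Sigma^2=F^2=0,\qquad \Delta\cdot\Sigma=\Delta\cdot F=\Sigma\cdot F=1 .
\end{equation}
The canonical bundle of $E\times E$ is trivial and $\chi(\mathcal O_{E\times E})=\chi(\mathcal O_E)^2=0$, so Riemann--Roch reads $\chi(N)=\frac12N^2$ for a line bundle $N$. Put $L=\mathcal O_{E\times E}(\Delta-\Sigma)$. Its restriction to $p^{-1}(x)\cong E$ is $\mathcal O_E(x-o)$.

The degree of the bundle of new generators is easiest to see when $\mathcal O_E(1)$ is replaced by the line bundle $\mathcal O_E(o)$ of degree one, so that the bundle has rank one.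

\begin{example}[counting torsion points]\label{ex:torsion}
Let $N=L^m\otimes\mathcal O(\Sigma)$. On $p^{-1}(x)$ it restricts to $\mathcal O_E(m(x-o)+o)\cong\mathcal O_E([m]x)$, which has a unique section up to scalars, vanishing exactly at $[m]x$. By (BC), $Q=p_*N$ is a line bundle and the evaluation map $p^*Q\to N$ restricts to that section on each fiber. Its divisor of zeros is therefore the graph $\Gamma_m$ of $[m]$, so $N\cong p^*Q\otimes\mathcal O(\Gamma_m)$. Intersect with $\Sigma$. By \eqref{eq:intersect}, $N\cdot\Sigma=m$; next $p^*Q\cdot\Sigma=\deg Q$; and $\Gamma_m\cdot\Sigma=\deg[m]^*o=m^2$ counts the $m$-torsion points. Hence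
\[
\deg Q=m-m^2 .
\]
For $m=2$ the four points of order dividing $2$ give $\deg Q=-2$. Riemann--Roch gives the same number, $\frac12(m\Delta+(1-m)\Sigma)^2=m(1-m)$, and this second computation works in higher rank.
\end{example}

A twist by $mH$ raises such a degree only linearly in $m$. It remains to show that the rank three analogue of $Q$ is a quotient of $\mathcal O_X(mD)|_C$.

\section{The sheaves $\mathcal O_X(mD)$ along the singular curve}\label{sec:counter}

The threefold $X=E\times S$ is smooth over the normal surface $S$, hence normal, and it is singular exactly along $C$, which has codimension $2$. Let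
\[
U=X\setminus C,\qquad \rho=\mathrm{id}\times\pi\colon U\to E\times E .
\]
The morphism $\rho$ is smooth with irreducible fibers, so $\rho^*\Delta$ and $\rho^*\Sigma$ are prime divisors on $U$. Their closures in $X$ are the two components of $D$ in \eqref{eq:example}. Thus $D|_U=\rho^*(\Delta-\Sigma)$ and $\mathcal O_U(mD|_U)=\rho^*L^m$.

Near $C$ the sheaf $\mathcal O_X(mD)$ is not invertible, and we need a description from which its restriction to $C$ can be read off. Let $X_0=E\times S_0$, an open neighborhood of $C$. The first projection $\mathrm{pr}\colon X_0\to E$ is affine with $\mathrm{pr}_*\mathcal O_{X_0}=\mathcal O_E\otimes R$. Therefore $\mathrm{pr}_*$ identifies quasi-coherent sheaves on $X_0$ with quasi-coherent sheaves of $\mathcal O_E\otimes R$-modules on $E$, and the ideal of $C$ corresponds to $\mathcal O_E\otimes R_+$.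

\begin{proposition}\label{prop:module}
Fix $m\ge1$ and put $M_k=p_*(L^m\otimes q^*\mathcal O_E(k))$ for $k\in\mathbb Z$.
\begin{itemize}
\item[(a)] $\mathrm{pr}_*\bigl(\mathcal O_X(mD)|_{X_0}\bigr)=\bigoplus_{k\in\mathbb Z}M_k$ as graded $\mathcal O_E\otimes R$-modules.
\item[(b)] $M_k=0$ for $k\le0$. For $k\ge1$, $M_k$ is a vector bundle of rank $3k$ with fiber $H^0(E,\mathcal O_E(m(x-o))(k))$ at every $x\in E$, and $R^1p_*(L^m\otimes q^*\mathcal O_E(k))=0$.
\item[(c)] $\deg M_1=m(3-m)$.
\item[(d)] Under $C\cong E$ there is a surjection of $\mathcal O_C$-modules $\mathcal O_X(mD)|_C\twoheadrightarrow M_1$.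
\end{itemize}
\end{proposition}

\begin{proof}
(a) On $X_0\setminus C=E\times(S_0\setminus\{v\})$ the morphism $\rho$ is the base change of $\pi$ along $q$. By \eqref{eq:Gm} it is affine with $\rho_*\mathcal O_{X_0\setminus C}=\bigoplus_kq^*\mathcal O_E(k)$, and $\mathrm{pr}=p\circ\rho$ there. By (D1), $\mathcal O_X(mD)|_{X_0}$ is the direct image of $\rho^*L^m$ from $X_0\setminus C$. The projection formula gives
\[
\mathrm{pr}_*\bigl(\mathcal O_X(mD)|_{X_0}\bigr)=p_*\rho_*\rho^*L^m=p_*\Bigl(\bigoplus_{k\in\mathbb Z}L^m\otimes q^*\mathcal O_E(k)\Bigr)=\bigoplus_{k\in\mathbb Z}M_k,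
\]
since direct images under morphisms of noetherian schemes commute with direct sums. An element of $R_i=H^0(\mathcal O_E(i))$ acts through $q^*\mathcal O_E(k)\to q^*\mathcal O_E(k+i)$.

(b) The restriction of $L^m\otimes q^*\mathcal O_E(k)$ to $p^{-1}(x)$ is $P_x(k)$ with $P_x=\mathcal O_E(m(x-o))$. As $m\ge1$, $P_x$ is nontrivial for all but finitely many $x$. So for $k\le0$ and general $x$ there are no sections by Lemma~\ref{lem:fiber}(a), and $M_k$ is torsion-free of rank $0$, hence zero. For $k\ge1$ apply Lemma~\ref{lem:fiber}(b) and (BC).

(c) On a curve of genus one, $\chi$ of a vector bundle is its degree. Since $q^*\mathcal O_E(1)$ is numerically equivalent to $3\Sigma$, (BC), Riemann--Roch and \eqref{eq:intersect} give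
\[
\deg M_1=\chi(E,M_1)=\chi\bigl(L^m\otimes q^*\mathcal O_E(1)\bigr)=\tfrac12\bigl(m\Delta+(3-m)\Sigma\bigr)^2=m(3-m).
\]

(d) Let $M=\bigoplus_{k\ge1}M_k$. By (a) and (b), $\mathcal O_X(mD)|_C$ is $M/R_+M$. Because $M$ vanishes in degrees $\le0$, we have $R_+M\subset\bigoplus_{k\ge2}M_k$, so the projection $M\to M_1$ factors through $M/R_+M$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Suppose that $\mathcal O_X(mD+G)$ is globally generated. By (D2) it equals $\mathcal O_X(mD)\otimes\mathcal O_X(G)$. By (G) its restriction to $C$ is globally generated, and so is the quotient $M_1\otimes\mathcal O_X(G)|_C$ given by Proposition~\ref{prop:module}(d). This is a vector bundle of rank $3$ and degree $m(3-m)+3\deg(G|_C)$ on a smooth projective curve. Its degree is $\ge0$ by (G), which is the asserted inequality. For $G=mH$ and $h=\deg(H|_C)$ it reads $3mh\ge m(m-3)$, that is, $m\le3h+3$.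

For dimension $n>3$ let $V$ be a smooth projective variety of dimension $n-3$ and $D_V=D\times V$ on the normal projective variety $X\times V$. Let $j\colon U\hookrightarrow X$ and $j'\colon U\times V\hookrightarrow X\times V$ be the inclusions; the complement of $U\times V$ has codimension $2$. The projection $\mathrm{pr}_X$ is flat, so flat base change and (D1) give
\[
\mathrm{pr}_X^*\mathcal O_X(mD)=\mathrm{pr}_X^*\,j_*\mathcal O_U(mD|_U)=j'_*\,\mathcal O_{U\times V}(mD_V|_{U\times V})=\mathcal O_{X\times V}(mD_V).
\]
Let $H$ be a Cartier divisor on $X\times V$, fix $w\in V$, and let $H_w$ be a Cartier divisor on $X$ with $\mathcal O_X(H_w)\cong\mathcal O(H)|_{X\times\{w\}}$. The restriction of $\mathcal O_{X\times V}(m(D_V+H))$ to $X\times\{w\}$ is $\mathcal O_X(m(D+H_w))$, which is not globally generated for large $m$. By (G), neither is $\mathcal O_{X\times V}(m(D_V+H))$.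
\end{proof}

\begin{remark}\label{rem:hyp}
Two features of $D$ carry the proof. The vanishing $M_0=0$ makes $M_1$ a quotient in (d); for $m=0$ one has $M_0=\mathcal O_E$ and $M_1=R_1M_0$ maps to zero in $M/R_+M$. Note that $M_0$ vanishes also near the $m$-torsion points $x$, although $H^0(P_x)\ne0$ there. The variation of $P_x$ with $x$ makes $M_1$ negative; if $\Delta$ is replaced by $E\times\{x_0\}$, then every $M_k$ is a trivial bundle $\mathcal O_E\otimes H^0(P_{x_0}(k))$.
\end{remark}

\section{The exact order of growth}\label{sec:growth}

We prove Theorem~\ref{thm:growth}, keeping the notation of Section~\ref{sec:counter}, with $T=E\times T_S$. The divisor $T$ is disjoint from $C$, and $\{o\}\times S$ is the pullback of $o$ under the first projection. So $\deg(G_{a,b}|_C)=a$, and the failure of global generation for $a<\frac{m^2}3-m$ is Theorem~\ref{thm:counter}.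

For the converse we repeat the second part of Example~\ref{ex:cone} in the family. The vector spaces $H^0(P^m(k))$ are replaced by the vector bundles
\[
W_k=M_k\otimes\mathcal O_E(ao)=p_*N_k,\qquad N_k=L^m\otimes q^*\mathcal O_E(k)\otimes p^*\mathcal O_E(ao),
\]
and the one new point is that these bundles must be globally generated on $E$. A vector bundle of positive degree need not be. For the $W_k$ the degree does suffice, because their cohomology is that of a line bundle on $E\times E$, where a numerical vanishing criterion is available.

Recall that a line bundle $N$ on a smooth projective surface $Y$ is \emph{nef} if $N\cdot\Gamma\ge0$ for every curve $\Gamma$, and \emph{big} if $h^0(N^n)\ge cn^2$ for some $c>0$ and all large $n$. Kawamata--Viehweg vanishing says that $H^i(Y,\omega_Y\otimes N)=0$ for $i>0$ if $N$ is nef and big. On $E\times E$ every effective divisor $\Theta$ is nef: given an irreducible curve $\Gamma$, some translate of $\Theta$ misses a chosen point of $\Gamma$, and translates are numerically equivalent.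

\begin{lemma}\label{lem:Wk}
If $a>\frac{m^2}3-m+1$, then $W_k$ is globally generated for all $k\ge1$.
\end{lemma}

\begin{proof}
Fix $x\in E$. By the sequence $0\to W_k(-x)\to W_k\to W_k\otimes\mathbb C(x)\to0$ and (G), it suffices to show $H^1(E,W_k(-x))=0$. By Proposition~\ref{prop:module}(b) and (BC) this group is $H^1(E\times E,N)$ for $N=N_k\otimes p^*\mathcal O_E(-x)$, which is numerically equivalent to $m\Delta+(3k-m)\Sigma+(a-1)F$. By \eqref{eq:intersect}, $N\cdot F=3k>0$ and
\[
\tfrac12N^2=m(3k-m)+m(a-1)+(3k-m)(a-1)=m(3k-m)+3k(a-1).
\]
This is positive, because $a-1>\frac{m^2}3-m\ge\frac{m^2}{3k}-m$. For $n\ge1$, Serre duality gives $h^2(N^n)=h^0(N^{-n})$, and this is $0$ since $F$ is nef and $N^{-n}\cdot F<0$. So $h^0(N^n)\ge\chi(N^n)=\frac12N^2n^2$. Thus $N$ is big; in particular $N$ has a nonzero section, so it is nef. As the canonical bundle is trivial, Kawamata--Viehweg vanishing gives $H^1(N)=0$.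
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:growth}, global generation]
Let $a>\frac{m^2}3-m+1$ and $\mathcal F=\mathcal O_X(mD+G_{a,b})$.

\emph{Sections.} The equation $t$ of $T$ is a section of $\rho^*q^*\mathcal O_E(1)$ on $U$, so $\mathcal F|_U\cong\rho^*N_b$. For $1\le k\le b$ and $s\in H^0(E\times E,N_k)=H^0(E,W_k)$, the product $t^{b-k}\rho^*s$ is a section of $\rho^*N_b$ on $U$, hence a global section of $\mathcal F$ by (D1). We show that these sections generate $\mathcal F$ on each of the open sets $U$ and $X_0$, which cover $X$.

\emph{On $U$.} It suffices that $N_b$ is globally generated. By Lemma~\ref{lem:Wk} and Proposition~\ref{prop:module}(b), the map from $H^0(N_b)=H^0(W_b)$ to the fiber $H^0(p^{-1}(x),N_b|_{p^{-1}(x)})$ of $W_b$ at $x$ is surjective for every $x$. The line bundle $N_b|_{p^{-1}(x)}\cong P_x(b)$ is globally generated by Lemma~\ref{lem:fiber}(b).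

\emph{On $X_0$.} Division by $t^b$ identifies $\mathcal F|_{X_0}$ with $\mathcal O_X(mD+a(\{o\}\times S))|_{X_0}$, which by Proposition~\ref{prop:module} corresponds to the module $W=\bigoplus_{k\ge1}W_k$. By \eqref{eq:Gm} the section $t^{b-k}\rho^*s$ becomes $\rho^*s/t^k$, the element $s\in H^0(W_k)$ in degree $k$. For $k\ge2$ the map of vector bundles $W_k\otimes R_1\to W_{k+1}$ is surjective, because on the fibers at $x$ it is the map of Lemma~\ref{lem:fiber}(c) for $P_x$. So $W_1$ and $W_2$ generate $W$ over $\mathcal O_E\otimes R$. Both are globally generated by Lemma~\ref{lem:Wk}, and since $b\ge2$ their global sections come from global sections of $\mathcal F$.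
\end{proof}

The hypothesis $b\ge2$ is used only to reach $W_2$. We keep $W_2$ among the generators because the regularity argument of Lemma~\ref{lem:fiber}(c) does not apply to $k=1$ at the $m$-torsion points $x$, where $H^1(P_x)\ne0$.

\section{Finite generation outside a finite set}\label{sec:positive}

We prove Theorem~\ref{thm:positive} and Corollary~\ref{cor:sharp}. Let $n=\dim X$, let $A$ be a very ample Cartier divisor, and write $\mathcal F(e)=\mathcal F\otimes\mathcal O_X(eA)$.

\subsection*{A finitely generated subalgebra}
Since $X\setminus Z$ is quasi-compact, there is $d\ge1$ such that $\mathcal R(D)$ is generated in degrees $\le d$ over $X\setminus Z$. Let $\mathcal B=\bigoplus_m\mathcal B_m\subset\mathcal R(D)$ be the $\mathcal O_X$-subalgebra generated by $\mathcal O_X(D),\dots,\mathcal O_X(dD)$. Thus $\mathcal B_0=\mathcal O_X$, and $\mathcal B_m$ is the sum of the products $\mathcal O_X(D)^{a_1}\cdots\mathcal O_X(dD)^{a_d}\subset\mathcal O_X(mD)$ with $\sum ia_i=m$. It is coherent, and $\mathcal T_m=\mathcal O_X(mD)/\mathcal B_m$ is a coherent sheaf supported on $Z$.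

Both $\mathcal B_m$ and $\mathcal T_m$ are easy to generate: the first by the argument in Section~\ref{sec:intro}, the second because its support is finite. The difficulty is to lift the sections of $\mathcal T_m$. This needs the vanishing of $H^1$ of a twist of $\mathcal B_m$ that is linear in $m$, whereas Serre vanishing on $X$, applied to each $\mathcal B_m$ separately, gives no bound. The remedy is to realize almost all $\mathcal B_m$ as direct images of finitely many sheaves, twisted by powers of one line bundle, on one variety $Y=\operatorname{Proj}$, and to apply Serre vanishing there. For the line bundle $\mathcal O_Y(1)$ to exist we pass to a Veronese subalgebra generated in degree one. Such a subalgebra exists by \cite[2.1.6]{EGAII}; the following count gives it together with the finiteness of the remaining graded pieces.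

\begin{lemma}\label{lem:veronese}
Let $l=d!$ and $r=dl$. Then $\mathcal B_{m+r}=\mathcal B_r\mathcal B_m$ for all $m\ge r$. Hence $\mathcal B^{(r)}=\bigoplus_k\mathcal B_{rk}$ is generated by $\mathcal B_r$ over $\mathcal O_X$, and for $0\le j<r$ the graded $\mathcal B^{(r)}$-module $\mathcal B^{(r,j)}=\bigoplus_k\mathcal B_{rk+j}$ is generated by $\mathcal B_j$ and $\mathcal B_{r+j}$.
\end{lemma}

\begin{proof}
If $\sum ia_i=u\ge dl$, then $ia_i\ge l$ for some $i$, and $i$ divides $l$. Splitting off $l/i$ factors $\mathcal O_X(iD)$ shows $\mathcal B_u=\mathcal B_l\mathcal B_{u-l}$ for $u\ge r$. Apply this to $u=m+r,\,m+r-l,\dots,m+l$ to get $\mathcal B_{m+r}=\mathcal B_l^{\,d}\mathcal B_m\subset\mathcal B_r\mathcal B_m\subset\mathcal B_{m+r}$.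
\end{proof}

\begin{proposition}\label{prop:uniform}
There are integers $h,m_0\ge1$ such that for all $m\ge m_0$ and $h'\ge h$ the sheaf $\mathcal B_m(mh')$ is globally generated and $H^1(X,\mathcal B_m(mh'))=0$.
\end{proposition}

\begin{proof}
Let $f\colon Y=\operatorname{Proj}_X\mathcal B^{(r)}\to X$, let $\mathcal L=\mathcal O_Y(1)$, and let $\mathcal F_j$ be the coherent sheaf on $Y$ associated with $\mathcal B^{(r,j)}$. By Lemma~\ref{lem:veronese}, $f$ is projective and $\mathcal L$ is an $f$-ample line bundle. Serre's theorems \cite[2.2.1, 2.3.1]{EGAIII} say that for $k\gg0$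
\[
\mathcal B_{rk+j}\cong f_*(\mathcal F_j\otimes\mathcal L^k),\qquad R^if_*(\mathcal F_j\otimes\mathcal L^k)=0\quad(i>0).
\]
Choose $e\ge0$ with $\mathcal B_r(e)$ globally generated. A surjection $\mathcal O_X^{\oplus(\nu+1)}\to\mathcal B_r(e)$ defines a closed embedding $Y\subset X\times\mathbb P^\nu$ under which $\mathcal O_{\mathbb P^\nu}(1)$ restricts to $\mathcal L\otimes f^*\mathcal O_X(eA)$. Put $h=e+1$. Since $rh>e$, the line bundle $\mathcal A=\mathcal L\otimes f^*\mathcal O_X(rhA)$ is the restriction of an ample line bundle on $X\times\mathbb P^\nu$, hence ample.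

Let $m=rk+j$ with $0\le j<r$, and $1\le i\le n$. Then $mh-i=krh+(jh-i)$, so for $k\gg0$ the Leray spectral sequence and the projection formula give
\[
H^i\bigl(X,\mathcal B_m(mh-i)\bigr)=H^i\bigl(Y,\ \mathcal F_j\otimes f^*\mathcal O_X((jh-i)A)\otimes\mathcal A^k\bigr).
\]
The right side vanishes for $k\gg0$ by Serre vanishing on the projective scheme $Y$. There are finitely many pairs $(i,j)$, and cohomology on $X$ vanishes in degrees $>n$. So there is $m_0$ such that $\mathcal B_m(mh)$ is $0$-regular with respect to $A$ for all $m\ge m_0$. Since $mh'=mh+m(h'-h)$, the proposition follows from (CM).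
\end{proof}

\begin{proof}[Proof of the main assertion of Theorem~\ref{thm:positive}]
By Serre's theorem choose $h'\ge h$ such that $\mathcal O_X(mD)(mh')$ is globally generated for the finitely many $m$ with $1\le m<m_0$. Put $H=h'A$. For $m\ge m_0$ consider the exact sequence
\[
0\to\mathcal B_m(mh')\to\mathcal O_X(m(D+H))\to\mathcal T_m(mh')\to0 .
\]
The sheaf on the right has finite support, so its global sections are the direct sum of its stalks and it is globally generated. This is the only place where the finiteness of $Z$ is used. By Proposition~\ref{prop:uniform} its sections lift to the middle sheaf, and the sheaf on the left is globally generated. So at each $x\in X$ the submodule of the middle stalk generated by global sections contains $\mathcal B_m(mh')_x$ and surjects onto $\mathcal T_m(mh')_x$. It is therefore the whole stalk.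
\end{proof}

\subsection*{Cases (i) and (ii)}
Suppose that $D$ is $\mathbb Q$-Cartier on $X\setminus Z$. By quasi-compactness $sD$ is Cartier there for one $s\ge1$, and (D2) gives $\mathcal O((sk+j)D)=\mathcal O(sD)^{\otimes k}\otimes\mathcal O(jD)$ for $0\le j<s$. So $\mathcal R(D)$ is generated in degrees $\le s$ over $X\setminus Z$. Every Weil divisor is Cartier on the smooth locus, which covers isolated singularities. The singular locus of a normal variety has codimension $\ge2$, so it is finite if $\dim X\le2$.

\subsection*{Case (iii): klt type}
Let $B$ be an effective $\mathbb Q$-divisor on a normal variety $X$ with $K_X+B$ $\mathbb Q$-Cartier. Let $\mu\colon\widetilde X\to X$ be a log resolution: $\widetilde X$ is smooth, $\mu$ is projective and birational, and the exceptional locus is a divisor which together with the strict transform of $B$ has simple normal crossing support. Write $K_{\widetilde X}=\mu^*(K_X+B)+\sum a_iE_i$, where the $E_i$ are the exceptional divisors and the strict transforms of the components of $B$. The pair $(X,B)$ is \emph{klt} if all discrepancies $a_i$ are $>-1$, and \emph{log canonical} if all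 $a_i\ge-1$; this does not depend on $\mu$. A birational morphism is \emph{small} if it has no exceptional divisor, and a normal variety is \emph{$\mathbb Q$-factorial} if all its Weil divisors are $\mathbb Q$-Cartier. We use two results of Birkar, Cascini, Hacon and McKernan.
\begin{itemize}
\item[(K1)] \cite[Cor.~1.4.3]{BCHM} For a quasi-projective klt pair $(X^\circ,B)$ there is a small projective birational morphism $g\colon X'\to X^\circ$ with $X'$ $\mathbb Q$-factorial. With $B'$ the strict transform of $B$, one has $K_{X'}+B'=g^*(K_{X^\circ}+B)$ and $(X',B')$ is klt.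
\item[(K2)] \cite[Thm.~1.2(3)]{BCHM} If $g\colon X'\to X^\circ$ is a projective morphism of normal quasi-projective varieties and $(X',\Theta)$ is a klt pair with $K_{X'}+\Theta$ big over $X^\circ$, then $\bigoplus_{u\ge0}g_*\mathcal O_{X'}(\lfloor u(K_{X'}+\Theta)\rfloor)$ is a finitely generated $\mathcal O_{X^\circ}$-algebra.
\end{itemize}
The aim is to present a Veronese subalgebra of $\mathcal R(D)$ as an algebra of the form (K2). This requires adding a small multiple of $D$ to the boundary, which is possible only where $D$ is $\mathbb Q$-Cartier; (K1) achieves that without changing the sheaves $\mathcal O(mD)$.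

Finite generation is local. So let $X^\circ\subset X\setminus Z$ be an affine open set on which $s(K_{X^\circ}+B)$ is a principal divisor for some $s\ge1$. The sheaf $\mathcal O(D)$ has a nonzero section $\psi$ on $X^\circ$, and multiplication by $\psi^{-m}$ in degree $m$ is an isomorphism $\mathcal R(D)\cong\mathcal R(D+\operatorname{div}\psi)$. So we may assume $D\ge0$ on $X^\circ$. Take $g$ as in (K1) and let $D'\ge0$ be the strict transform of $D$. As $g$ is small, the prime divisors of $X'$ and $X^\circ$ correspond bijectively, so $g_*\mathcal O_{X'}(mD')=\mathcal O_{X^\circ}(mD)$ as sheaves of rational functions.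

The divisor $D'$ is $\mathbb Q$-Cartier. On a log resolution of $(X',B'+D')$ the finitely many discrepancies of $(X',B'+\varepsilon D')$ are affine functions of $\varepsilon$ that are $>-1$ at $\varepsilon=0$. So $(X',B'+\varepsilon D')$ is klt for a small rational $\varepsilon>0$. Bigness over $X^\circ$ is a condition on the generic fiber of $g$, which is a point. So (K2) applies to $\Theta=B'+\varepsilon D'$. Choose a multiple $u_0\ge1$ of $s$ such that $\lambda=u_0\varepsilon$ is an integer. Then $u_0(K_{X'}+B')=\operatorname{div}\varphi$ is principal, and $ku_0(K_{X'}+\Theta)=k\lambda D'+k\operatorname{div}\varphi$. Multiplication by $\varphi^k$ in degree $k$ identifies the $u_0$-th Veronese subalgebra of the algebra in (K2) with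
\[
\mathcal R(\lambda D)=\bigoplus_{k\ge0}\mathcal O_{X^\circ}(k\lambda D).
\]
A Veronese subalgebra of a finitely generated graded algebra is finitely generated, by the count in Lemma~\ref{lem:veronese}. So $\mathcal R(\lambda D)$ is finitely generated over $\mathcal O_{X^\circ}$, and its ring of sections over the affine variety $X^\circ$ is noetherian. For $0\le j<\lambda$ the inclusions $\mathcal O((k\lambda+j)D)\subset\mathcal O((k+1)\lambda D)$, valid since $D\ge0$, embed the module $\bigoplus_k\mathcal O((k\lambda+j)D)$ as an ideal of $\mathcal R(\lambda D)$, up to a shift of degree. So it is a finite module. Hence $\mathcal R(D)$ is finite over $\mathcal R(\lambda D)$ and therefore finitely generated on $X^\circ$. This proves (iii) and completes the proof of Theorem~\ref{thm:positive}.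

\subsection*{Sharpness}
\begin{proof}[Proof of Corollary~\ref{cor:sharp}]
(a) Combine Theorem~\ref{thm:counter} and Theorem~\ref{thm:positive}(i).

(b) In \eqref{eq:example} the divisor $D$ is Cartier on the smooth variety $X\setminus C$, so $\mathcal R(D)$ is generated in degree $1$ there, and the conclusion of Theorem~\ref{thm:positive} fails by Theorem~\ref{thm:counter}.

(c) The varieties $S\subset\mathbb P^3$ and $X\subset E\times\mathbb P^3$ are hypersurfaces in smooth varieties, hence Gorenstein, with $K_S$ and $K_X$ Cartier. Let $\mu\colon\widetilde S\to S$ be the blowup of $v$. Over $S_0$ it is the total space of the line bundle $\mathcal O_E(-1)$, with the zero section $E_0\cong E$ as exceptional curve. So $\widetilde S$ is smooth and $E_0^2=-3$. Write $K_{\widetilde S}=\mu^*K_S+a_0E_0$. Adjunction on the genus one curve $E_0$ gives $0=(K_{\widetilde S}+E_0)\cdot E_0=-3(a_0+1)$, so $a_0=-1$. The morphism $\mathrm{id}\times\mu\colon E\times\widetilde S\to X$ is a log resolution with the single smooth exceptional divisor $E\times E_0$. The canonical classes of $E\times\widetilde S$ and $X$ are pulled back from $\widetilde S$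 and $S$, so the discrepancy is again $-1$, and $(X,0)$ is log canonical.
\end{proof}

\begin{thebibliography}{EGA III}

\bibitem[BCHM]{BCHM}
Birkar, Cascini, Hacon, McKernan, J. Amer. Math. Soc. \textbf{23} (2010).

\bibitem[EGA II]{EGAII}
EGA II.

\bibitem[EGA III]{EGAIII}
EGA III.

\bibitem[Gra14]{Graf}
Patrick Graf, \emph{The jumping coefficients of non-$\mathbb Q$-Gorenstein multiplier ideals}, arXiv:1410.5091 (2014).

\end{thebibliography}
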